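# Complete intersections and the origin of the cohomological support variety

## Theorem 1 and the terms in its statement

**Theorem 1.** Let $R$ be a commutative noetherian local ring. Then $R$ is complete intersection if and only if $\{\mathbf 0\}=\mathrm V_R(M)$ for some $R$-complex $M$ with $\mathrm H(M)$ nonzero and finitely generated.

Attached to $R$ there is an affine space, and attached to every complex $M$ with finitely generated homology there is a cone $\mathrm V_R(M)$ in it. The theorem says that a single complex whose cone is just the origin forces $R$ to be complete intersection. The statement is posed as a conjecture in Benjamin Briggs, Eloísa Grifo and Josh Pollitz, "The embedded deformation problem for monomial ideals", arXiv:2506.10827 (2025). The following is known: if $R$ is complete intersection, every closed subset of the ambient space is realizable; if $R$ is not complete intersection, $\{\mathbf 0\}$ is never the variety of a finitely generated *module*; and if $R$ is Cohen–Macaulay but not complete intersection, then $\dim \mathrm V_R(M)\ge 2$ for every complex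 $M$ with $\mathrm H(M)$ nonzero and finitely generated. The point of Theorem 1 is to allow all complexes and all local rings.

**The presentation.** Let $k$ be the residue field of $R$. Write $\widehat R\cong Q/I$ with $(Q,\mathfrak n,k)$ regular local and $I\subseteq\mathfrak n^2$. The variety does not depend on the choices made, so we take $Q$ complete. Put $d=\dim Q$ and fix minimal generators $f_1,\dots,f_n$ of $I$, so $n=\mu(I)$.

**Complete intersection** means that $I$ is generated by a $Q$-regular sequence. By Krull, $n\ge\operatorname{ht}I$. If $I$ is generated by a regular sequence of length $c$, then $n\le c=\operatorname{ht} I\le n$. Conversely, in a Cohen–Macaulay local ring, $n$ elements generating an ideal of height $n$ form a regular sequence. So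
$$R \text{ is complete intersection}\iff n=\operatorname{ht}I\iff f_1,\dots,f_n\text{ is a regular sequence.}$$
For example $k[[x]]/(x^2)$ is complete intersection. The ring $k[[x,z]]/(x^2,xz)$ is not: here $n=2$, while $I\subseteq(x)$ has height $1$.

**Complexes.** Gradings are homological. "$\mathrm H(M)$ finitely generated" means that $\bigoplus_i\mathrm H_i(M)$ is a finitely generated $R$-module; in particular it is bounded.

## Dg modules over a Koszul complex

Let $\mathbf f=f_1,\dots,f_m$ be elements of $\mathfrak n$. The **Koszul complex** $K(\mathbf f;Q)=Q[e_1,\dots,e_m\mid\partial e_i=f_i]$ is the exterior algebra on $e_i$ of degree $1$ with $\partial e_i=f_i$, a commutative dg algebra with $\mathrm H_0=Q/(\mathbf f)$.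

Throughout, $E$ denotes either such a Koszul complex or a quotient ring of $Q$ (placed in degree $0$), or the reduction $k\otimes_QK(\mathbf f;Q)$. All are commutative, concentrated in finitely many degrees $\ge0$, and finitely generated over $Q$. The derived category of dg $E$-modules is $\mathsf D(E)$. A dg module $F$ is *semifree* if it has an exhaustive filtration $0=F^{(-1)}\subseteq F^{(0)}\subseteq\cdots$ whose quotients are sums of shifts of $E$. Semifree resolutions exist and compute $\otimes^{\mathsf L}_E$ and $\operatorname{RHom}_E$. If $\mathrm H_i(X)=0$ for $i<b$, the generators can be taken in degrees $\ge b$; if moreover each $\mathrm H_i(X)$ is finitely generated, finitely many generators in each degree suffice. We use four facts.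

**(F1)** If $\mathrm H_i(X)=0$ for $i<b$ and $\mathrm H_i(Z)=0$ for $i<c$, then $X\otimes_E^{\mathsf L}Z$ has no homology below $b+c$, and $\mathrm H_{b+c}(X\otimes^{\mathsf L}_EZ)=\mathrm H_b(X)\otimes_{\mathrm H_0(E)}\mathrm H_c(Z)$.

**(F2)** Truncations of dg $E$-modules are dg $E$-modules. Indeed the elements of degree $>a$ together with $\partial Z_{a+1}$ in degree $a$ form a dg submodule of $Z$: for $e\in E_0$ we have $e\,\partial z=\partial(ez)$, and elements of positive degree move degree $a$ into degrees $>a$. Likewise, the elements of degree $>a$ together with the cycles of degree $a$ form a dg submodule.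

**(F3)** If $\mathrm H_i(W)=0$ for $i\le a$ and $\mathrm H_i(Z)=0$ for $i>a$, then $\operatorname{Hom}_{\mathsf D(E)}(W,Z)=0$. Resolve $W$ by a semifree $F$ with generators in degrees $\ge a+1$; then $F$ lives in degrees $\ge a+1$. By (F2), replace $Z$ by a quasi-isomorphic quotient that vanishes in degrees $>a$. Every chain map from $F$ to that quotient is zero.

**(F4)** $M$ is *perfect* if it lies in the thick subcategory generated by $E$, that is, if it is built from $E$ by finitely many shifts, triangles and direct summands. For perfect $M$ and $N=\operatorname{RHom}_E(M,E)$: $\mathrm H(M)$ is finitely generated over $Q$, $N$ is perfect, $\operatorname{RHom}_E(N,E)\simeq M$, and $\operatorname{RHom}_E(M,A)\simeq N\otimes^{\mathsf L}_EA$ naturally in $A$. Each assertion is clear for $M=E$ and passes through shifts, triangles and summands.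

*Example.* Let $\Lambda=k[e]$ with $e$ of degree $1$, $e^2=0$, $\partial=0$. The dg module $k$ has the semifree resolution with basis $y^{(i)}$, $i\ge0$, in degree $2i$, and $\partial y^{(i)}=e\,y^{(i-1)}$. Indeed each $e\,y^{(i-1)}$ is a boundary and $y^{(i)}$ is a cycle only for $i=0$. Applying $\operatorname{Hom}_\Lambda(-,k)$ kills the differential, so $\operatorname{Ext}_\Lambda(k,k)$ is one-dimensional in each even cohomological degree $\ge0$. In particular $k$ is not perfect over $\Lambda$, since $\operatorname{Ext}_\Lambda(X,k)$ is finite-dimensional for perfect $X$.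

## The cone $\mathrm V_R(M)$ in $I/\mathfrak nI$

Now let $E=K(f_1,\dots,f_n;Q)$ on the minimal generators of $I$. For an $R$-complex $M$ with $\mathrm H(M)$ finitely generated, $\widehat M=\widehat R\otimes_RM$ is a dg $E$-module via $E\to\mathrm H_0(E)=\widehat R$.

Put $\Lambda=k\otimes_QE$. As $f_i\in\mathfrak n$, this is the exterior algebra on $e_1,\dots,e_n$ with zero differential. We recall that $\operatorname{Ext}_\Lambda(k,k)\cong\mathcal S=k[\chi_1,\dots,\chi_n]$, with $\chi_i$ of cohomological degree $2$ dual to $e_i$. Concretely, up to sign, $\chi_i$ is the class in $\operatorname{Hom}_{\mathsf D(\Lambda)}(k,\Sigma^2k)$ of the extension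
$$0\to\Sigma k\to k\oplus ke_i\to k\to0,\qquad e_i\cdot1=e_i,\quad e_j\cdot 1=0\ (j\ne i). $$

If $F\to\widehat M$ is a semifree resolution over $E$, then $k\otimes_QF$ is semifree over $\Lambda$ and represents $k\otimes^{\mathsf L}_Q\widehat M$. From $\operatorname{Hom}_E(F,k)=\operatorname{Hom}_\Lambda(k\otimes_QF,k)$ we get
$$\operatorname{Ext}_E(\widehat M,k)\cong\operatorname{Ext}_\Lambda(k\otimes_Q^{\mathsf L}\widehat M,k),\tag{1}$$
on which $\mathcal S$ acts by composition on the left. This action is natural in the first argument.

**Definition.** $\mathrm V_R(M)$ is the support of $\operatorname{Ext}_E(\widehat M,k)$ over $\mathcal S$, a closed subset of the set $\operatorname{Spec}^*\mathcal S$ of homogeneous primes. The closed set consisting only of $(\chi_1,\dots,\chi_n)$ is $\{\mathbf 0\}$. Its dimension is Krull dimension, so $\dim\{\mathbf 0\}=0$.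

If $f'=Af$ with $A\in GL_n(Q)$, then $e_i'\mapsto\sum_jA_{ij}e_j$ is an isomorphism of Koszul complexes compatible with the augmentations to $\widehat R$. So $\Lambda$ is canonically the exterior algebra on $I/\mathfrak nI$, with $e_i$ the class of $f_i$, and $\mathcal S=\operatorname{Sym}((I/\mathfrak nI)^*)$. Thus $\mathrm V_R(M)$ is a cone in the affine space $I/\mathfrak nI\cong\mathbb A^n_k$.

**Lemma 2.** $\operatorname{Ext}_E(\widehat M,k)$ is a finitely generated $\mathcal S$-module.

*Proof.* Let $N=k\otimes_Q^{\mathsf L}\widehat M$. Since $Q$ is regular, $N$ is computed over $Q$ by tensoring $\widehat M$ with the finite Koszul resolution of $k$, so $\mathrm H(N)$ is finitely generated over $Q$ and killed by $\mathfrak n$; hence $\dim_k\mathrm H(N)<\infty$. We show by induction on this number that $\operatorname{Ext}_\Lambda(N,k)$ is finitely generated. If $\mathrm H(N)$ sits in a single degree $b$, then two truncations (F2) replace $N$ by a $\Lambda$-module concentrated in degree $b$. The $e_i$ act on it by zero, so it is a sum of copies of $\Sigma^bk$, and $\operatorname{Ext}_\Lambda(k,k)=\mathcal S$.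 Otherwise truncation gives a triangle $N'\to N\to N''\to$ with $\mathrm H(N')$ and $\mathrm H(N'')$ smaller. The long exact sequence of $\mathcal S$-modules and noetherianity of $\mathcal S$ finish the induction. $\square$

## Quotients by regular sequences, by hand

**Example 3.** Let $J\supseteq I$ be generated by a regular sequence $g_1,\dots,g_s\in\mathfrak n$, and let $M=Q/J$, an $\widehat R$-module. For simplicity let $R=\widehat R$. We claim
$$\mathrm V_R(Q/J)=Z:=\ker\bigl(I/\mathfrak nI\to J/\mathfrak nJ\bigr).\tag{2}$$
Write $f_i=\sum_ja_{ij}g_j$. Then $e_i\mapsto\sum_ja_{ij}\gamma_j$ defines a map of dg algebras $E\to K(\mathbf g;Q)=Q[\gamma_1,\dots,\gamma_s\mid\partial\gamma_j=g_j]$. This makes $K(\mathbf g;Q)$ a dg $E$-module, and $K(\mathbf g;Q)\to Q/J$ is an $E$-linear quasi-isomorphism. It is a bounded complex of free $Q$-modules, so $k\otimes_Q^{\mathsf L}M$ is the exterior algebra $\bigwedge_k(\gamma_1,\dots,\gamma_s)$ with zero differential, on which $e_i$ acts as multiplication by $\sum_j\bar a_{ij}\gamma_j$. The matrix $(\bar a_{ij})$ over $k$ is the matrix of $I/\mathfrak nI\to J/\mathfrak nJ$.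 Choose $W$ with $I/\mathfrak nI=Z\oplus W$. Then $Z$ acts by zero, and $W$ maps injectively to the span of the $\gamma_j$. So our module is a sum of shifts of $\bigwedge W=\Lambda\otimes_{\bigwedge Z}k$, and
$$\operatorname{Ext}_\Lambda(\Lambda\otimes_{\bigwedge Z}k,k)=\operatorname{Ext}_{\bigwedge Z}(k,k)=\operatorname{Sym}(Z^*),$$
with $\mathcal S$ acting through the restriction $\operatorname{Sym}((I/\mathfrak nI)^*)\to\operatorname{Sym}(Z^*)$. This proves (2).

Some values:

- $M=k=Q/\mathfrak n$. Since $I\subseteq\mathfrak n^2$, the map is zero and $\mathrm V_R(k)$ is everything.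
- $Q=k[[x,z]]$, $I=(x^2,xz)$, $J=(x^2,z)$. The class of $x^2$ survives in $J/\mathfrak nJ$, while $xz\in\mathfrak nJ$. So $\mathrm V_R(M)$ is the line spanned by the class of $xz$.
- $Q=k[[x,y]]$, $I=(x^2,xy,y^2)$, $J=(x^2,y)$. Here $xy,y^2\in\mathfrak nJ$, and $\mathrm V_R(M)$ is the plane spanned by their classes.

For these modules Theorem 1 is elementary. If $\mathrm V_R(Q/J)=\{\mathbf 0\}$, then $I/\mathfrak nI\to J/\mathfrak nJ$ is injective, so $f_1,\dots,f_n$ is part of a minimal generating set of $J$. Such a set has $s=\operatorname{ht}J$ elements, hence is a regular sequence, and so is its part $f_1,\dots,f_n$.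

## From a finite Ext to a perfect dg module

**Lemma 4.** Let $E=K(f_1,\dots,f_m;Q)$ with $f_i\in\mathfrak n$, and let $X$ be a dg $E$-module with $\mathrm H(X)$ bounded below and degreewise finitely generated. Then $\operatorname{Ext}_E(X,k)$ has finite total $k$-dimension if and only if $X$ is perfect. It is zero only if $X\simeq0$.

*Proof.* If $X$ is perfect, $\operatorname{Ext}_E(X,k)$ is finite-dimensional because $\operatorname{Ext}_E(E,k)=k$. For the converse, $\operatorname{RHom}_E(X,k)=\operatorname{Hom}_k(k\otimes^{\mathsf L}_EX,k)$, so $r=\dim_k\mathrm H(k\otimes_E^{\mathsf L}X)$ is finite. If $X\not\simeq0$ and $b=\inf\mathrm H(X)$ is the lowest degree with homology, then by (F1) and Nakayama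
$$\mathrm H_b(k\otimes^{\mathsf L}_EX)=k\otimes_Q\mathrm H_b(X)\ne0.\tag{3}$$
So $r=0$ forces $X\simeq0$. If $r>0$, choose $\xi\in\mathrm H_b(X)\smallsetminus\mathfrak n\mathrm H_b(X)$. It defines $\Sigma^bE\to X$; let $X'$ be the cone, which again has homology bounded below and degreewise finitely generated. In the triangle $\Sigma^bk\to k\otimes^{\mathsf L}_EX\to k\otimes^{\mathsf L}_EX'\to$ the first map is injective on homology by the choice of $\xi$. Hence $\dim_k\mathrm H(k\otimes_E^{\mathsf L}X')=r-1$, so $X'$ is perfect by induction, and then so is $X$. $\square$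

In particular, if $\mathrm H(M)\ne0$, then $\operatorname{Ext}_E(\widehat M,k)$ is nonzero and finitely generated, so $\mathrm V_R(M)$ contains $(\chi_1,\dots,\chi_n)$. If $\mathrm V_R(M)=\{\mathbf 0\}$, then a power of $(\chi_1,\dots,\chi_n)$ kills $\operatorname{Ext}_E(\widehat M,k)$, which is therefore finite-dimensional. By Lemma 4, $\widehat M$ is then a nonzero perfect dg $E$-module. So the hard half of Theorem 1 follows from this statement:

**Theorem 5.** Let $\mathbf f=f_1,\dots,f_m\in\mathfrak n$ be any list, $E=K(\mathbf f;Q)$ and $B=Q/(\mathbf f)=\mathrm H_0(E)$. Suppose there is a nonzero perfect dg $E$-module $M$ that is a direct summand in $\mathsf D(E)$ of a $B$-complex $Y$ regarded as a dg $E$-module via $E\to B$. Then $\mathbf f$ is a $Q$-regular sequence.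

**Proof of Theorem 1 from Theorem 5.** If $R$ is complete intersection, $f_1,\dots,f_n$ is a regular sequence, so $E\to\widehat R$ is a quasi-isomorphism and $\widehat R\simeq E$ in $\mathsf D(E)$. Hence $\operatorname{Ext}_E(\widehat R,k)=\operatorname{Ext}_E(E,k)=k$ and $\mathrm V_R(R)=\{\mathbf 0\}$. Conversely, let $\mathrm V_R(M)=\{\mathbf 0\}$ with $\mathrm H(M)\neq0$ finitely generated. Then $\widehat M$ is a nonzero perfect dg $E$-module, as just seen, and it is a complex over $\widehat R=\mathrm H_0(E)$. Theorem 5 with both the perfect module and $Y$ equal to $\widehat M$ shows that $f_1,\dots,f_n$ is a regular sequence. $\square$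

Theorem 5 remains to be proved.

## Self-duality of $E$, and what amplitude can and cannot see

Let $\mathfrak E$ be the injective hull of $k$ over $Q$, and for a dg $E$-module $A$ put $A^\vee=\operatorname{Hom}_Q(A,\mathfrak E)$, an exact functor. Let $\check C$ be the Čech complex on generators $x_1,\dots,x_s$ of $\mathfrak n$: the tensor product of the complexes $Q\to Q_{x_i}$ with $Q$ in degree $0$ and $Q_{x_i}$ in degree $-1$. Then $\mathrm H_{-i}(A\otimes_Q\check C)=\mathrm H^i_{\mathfrak n}(A)$ for a module $A$. For $Q=k[[x]]$ it is $Q\to Q_x$, whose only homology is $Q_x/Q\cong\mathfrak E$ in degree $-1$. In general, since $Q$ is regular, $\mathrm H^i_{\mathfrak n}(Q)=0$ for $i\ne d$ and $\mathrm H^d_{\mathfrak n}(Q)\cong\mathfrak E$, that is, $\check C\simeq\Sigma^{-d}\mathfrak E$ in $\mathsf D(Q)$.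

**Lemma 6.** For $E=K(f_1,\dots,f_m;Q)$ there is an isomorphism in $\mathsf D(E)$
$$E\otimes_Q\check C\simeq\Sigma^{m-d}E^\vee.\tag{4}$$

*Proof.* Let $\pi\colon E\to Q$ be the projection onto $E_m=Qe_1\cdots e_m\cong Q$, an element of degree $-m$ of $\operatorname{Hom}_Q(E,Q)$. It is a cycle because $\partial(E)\subseteq E_{\le m-1}$. So $a\mapsto a\pi$, where $(a\pi)(x)=\pm\pi(ax)$, gives a map of dg $E$-modules $\Sigma^{-m}E\to\operatorname{Hom}_Q(E,Q)$. It sends the basis element $e_S$ ($S\subseteq\{1,\dots,m\}$) to $\pm$ the dual basis element of $e_{S^c}$, hence is bijective. As $E$ is finite free over $Q$, $E^\vee\cong\operatorname{Hom}_Q(E,Q)\otimes_Q\mathfrak E\cong\Sigma^{-m}E\otimes_Q\mathfrak E$. Applying $E\otimes_Q-$ to $\check C\simeq\Sigma^{-d}\mathfrak E$ gives (4). $\square$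

**The amplitude argument.** Here is a natural first attack on Theorem 5. Let $M$ be nonzero and perfect over $E$ with $\mathrm H(M)$ of finite length, and $N=\operatorname{RHom}_E(M,E)$. Localizing at any $x\in\mathfrak n$ kills $M$, so $M\otimes_Q\check C\simeq M$. With (4) and (F4),
$$M\simeq M\otimes^{\mathsf L}_E(E\otimes_Q\check C)\simeq\Sigma^{m-d}M\otimes^{\mathsf L}_EE^\vee\simeq\Sigma^{m-d}\operatorname{RHom}_E(N,E^\vee)=\Sigma^{m-d}N^\vee,$$
where $\operatorname{RHom}_E(N,E^\vee)=N^\vee$ by adjunction. So $\sup\mathrm H(M)=m-d-\inf\mathrm H(N)$. By (3), $\inf\mathrm H(N)=\inf\mathrm H(k\otimes_E^{\mathsf L}N)$, and $k\otimes_E^{\mathsf L}N\simeq\operatorname{RHom}_E(M,k)$ is the $k$-dual of $k\otimes^{\mathsf L}_EM$. Therefore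
$$\sup\mathrm H(M)=m-d+\sup\mathrm H(k\otimes^{\mathsf L}_EM)\ \ge\ m-d+\inf\mathrm H(M).$$
If $R$ is artinian and not complete intersection, then $m=n>d=\operatorname{ht} I$. So a perfect dg $E$-module $M\not\simeq 0$ has homology in at least two degrees, and $\{\mathbf 0\}$ is not the variety of a finitely generated module.

For complexes this stops, since nothing bounds the amplitude of $M$. And $E$ itself is a perfect dg $E$-module with $\operatorname{Ext}_E(E,k)=k$, whatever $R$ is. So any proof must use that $M$ is a complex over $B$, and not only a dg $E$-module. For a $B$-complex $Y$, the unit $Y\to Y\otimes_E^{\mathsf L}B$ splits. This is the property we exploit; dualized and combined with (4), it will force a certain map on local cohomology to vanish.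

## The vanishing forced by a $B$-structure

In the next two lemmas $E$ is a Koszul complex $K(\mathbf f;Q)$ with $\mathbf f\subseteq\mathfrak n$, or a quotient ring of $Q$; the second case is used only for Theorem 11.

**Lemma 7.** Let $B$ be a quotient ring of $\mathrm H_0(E)$, $U=\ker(E\to B)$ and $\theta\colon U\hookrightarrow E$. Let $M$ be a perfect dg $E$-module that is a direct summand in $\mathsf D(E)$ of a $B$-complex $Y$, and $N=\operatorname{RHom}_E(M,E)$. Then
$$M\otimes_E^{\mathsf L}\theta=0\qquad\text{and}\qquad N\otimes^{\mathsf L}_E\theta^\vee=0,\tag{5}$$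
and $0\to B^\vee\to E^\vee\xrightarrow{\theta^\vee}U^\vee\to0$ is an exact sequence of dg $E$-modules.

*Proof.* **Step 1: the splitting gives the first vanishing.** The triangle $U\xrightarrow{\theta}E\to B\to$ gives a triangle
$$Y\otimes^{\mathsf L}_EU\xrightarrow{Y\otimes\theta}Y\xrightarrow{\ \eta\ }Y\otimes^{\mathsf L}_EB\to.$$
Let $\pi\colon F\to Y$ be a semifree resolution over $E$. The map $F\otimes_EB\to Y$, $x\otimes b\mapsto b\,\pi(x)$, is well defined because $E$ acts on $Y$ through $B$, and it is an $E$-linear chain map. Its composite with $F\to F\otimes_EB$ is $\pi$, an isomorphism in $\mathsf D(E)$. So $\eta$ has a left inverse. Since $\eta\circ(Y\otimes\theta)=0$, we get $Y\otimes^{\mathsf L}_E\theta=0$. If $i\colon M\to Y$ and $p\colon Y\to M$ satisfy $pi=1$, then $M\otimes\theta=(p\otimes E)(Y\otimes\theta)(i\otimes U)=0$.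

**Step 2: dualize, to move the vanishing to $N$.** Since $\operatorname{Hom}_E(A,E^\vee)=\operatorname{Hom}_Q(A,\mathfrak E)=A^\vee$ is exact in $A$, we have $\operatorname{RHom}_E(A,E^\vee)=A^\vee$. Hence, naturally in $A$,
$$\operatorname{RHom}_E(M\otimes^{\mathsf L}_EA,E^\vee)\simeq\operatorname{RHom}_E(M,A^\vee)\simeq N\otimes^{\mathsf L}_EA^\vee,$$
the last step by (F4). Applied to $\theta\colon U\to E$, this turns $M\otimes\theta=0$ into $N\otimes^{\mathsf L}_E\theta^\vee=0$. Exactness of $(-)^\vee$ gives the exact sequence. $\square$

**Lemma 8.** Let $M$ be a nonzero perfect dg $E$-module with $\mathrm H(M)$ of finite length, $N=\operatorname{RHom}_E(M,E)$, and $G$ a commutative $\mathrm H_0(E)$-algebra with $G\ne\mathfrak nG$. Then the map $N\otimes_Q\check C\to(N\otimes_E^{\mathsf L}G)\otimes_Q\check C$ induced by $E\to G$ is nonzero in $\mathsf D(E)$.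

*Proof.* Suppose it is zero.

**Step 1: remove the Čech complex.** For $x\in\mathfrak n$ we have $M_x\simeq0$, and since $M$ is perfect, $N_x\simeq\operatorname{RHom}_{E_x}(M_x,E_x)=0$. The projection $\check C\to Q$ onto degree $0$ is a chain map. Its kernel is a bounded complex of finite sums of localizations of $Q$ at products of elements of $\mathfrak n$, so this kernel becomes zero in $\mathsf D(E)$ after applying $N\otimes_Q-$ or $(N\otimes_E^{\mathsf L}G)\otimes_Q-$. So $\check C\to Q$ becomes an isomorphism under both functors, and the canonical map $\kappa\colon N\to N\otimes^{\mathsf L}_EG$ is zero.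

**Step 2: use the multiplication of $G$.** The composite
$$N\otimes^{\mathsf L}_EG\xrightarrow{\kappa\otimes G}(N\otimes^{\mathsf L}_EG)\otimes_E^{\mathsf L}G\xrightarrow{\text{mult}}N\otimes^{\mathsf L}_EG$$
is the identity, because $E\otimes_EG\to G\otimes_E^{\mathsf L}G\to G$ is. As $\kappa=0$, we get $N\otimes_E^{\mathsf L}G\simeq0$.

**Step 3: contradict Nakayama.** By (F4), $\operatorname{RHom}_E(N,E)\simeq M\ne0$, so $N\not\simeq0$. Let $b=\inf\mathrm H(N)$; $\mathrm H_b(N)$ is nonzero and finitely generated. By (F1), $\mathrm H_b(N\otimes_E^{\mathsf L}G)=\mathrm H_b(N)\otimes_{\mathrm H_0(E)}G$. This surjects onto $(\mathrm H_b(N)/\mathfrak n\mathrm H_b(N))\otimes_k(G/\mathfrak nG)$, which is nonzero: the first factor by Nakayama, the second by hypothesis. Contradiction. $\square$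

## Which algebra $G$? Depth and big Cohen–Macaulay algebras

Let $E=K(f_1,\dots,f_m;Q)$, $g=\operatorname{ht}(\mathbf f)$, $B=Q/(\mathbf f)$, $D=\dim B=d-g$, and suppose $m>g$. By (4) and the exact sequence in Lemma 7 there is a triangle
$$\Sigma^{m-d}B^\vee\to E\otimes_Q\check C\xrightarrow{\ \rho\ }\Sigma^{m-d}U^\vee\to,\qquad \rho=\Sigma^{m-d}\theta^\vee,\tag{6}$$
and $N\otimes_E^{\mathsf L}\rho=0$. To contradict Lemma 8 we want a $B$-algebra $G$ with $G\ne\mathfrak nG$ such that
$$\psi\colon E\otimes_Q\check C\to G\otimes_Q\check C$$
factors through $\rho$. This holds if $\operatorname{Hom}_{\mathsf D(E)}(\Sigma^{m-d}B^\vee,G\otimes_Q\check C)=0$. The source has homology only in degree $m-d$, so by (F3) it is enough that $\mathrm H^i_{\mathfrak n}(G)=0$ for all $i\le d-m$.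

- $G=k$: $\mathrm H^0_{\mathfrak n}(k)=k$ is the only local cohomology, so $G=k$ works if $m>d$. This covers the case of artinian $B$ (where $g=d$).
- $G=B$: works if $\operatorname{depth}B>d-m$. This covers the case of Cohen–Macaulay $B$, as then $\operatorname{depth}B=D=d-g>d-m$.
- Take $Q=k[[x,z]]$, $\mathbf f=x^2,xz$. Here $d=m=2$, so we need $\mathrm H^0_{\mathfrak n}(G)=0$. Neither $k$ nor $B$ satisfies this, since $x\in B$ is killed by $\mathfrak n$. The vanishing of $\operatorname{Hom}$ itself fails for $G=k$: by Matlis duality $\operatorname{Hom}_{\mathsf D(E)}(B^\vee,k)=\operatorname{Hom}_B(B^\vee,k)\cong\operatorname{Hom}_B(k,B)\ne0$. But $G=B/(x)=k[[z]]$ has $\mathrm H^i_{\mathfrak n}(G)=0$ for $i\ne1$, and works.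

So we pass to $B/\mathfrak p$ with $\dim B/\mathfrak p=D$, and if $B/\mathfrak p$ has too little depth we enlarge it to an algebra that has no local cohomology below degree $D$. This is the one deep input.

**Big Cohen–Macaulay algebras** (Hochster–Huneke, Ann. of Math. 135 (1992) and Adv. Math. 113 (1995), in equal characteristic; André, *La conjecture du facteur direct*, Publ. IHÉS 127 (2018), in mixed characteristic). Every complete local noetherian domain $A$ has an $A$-algebra $G$ and a system of parameters $\mathbf y$ of $A$ that is a regular sequence on $G$, with $G\ne\mathbf yG$.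

Such $G$ is called a big Cohen–Macaulay algebra over $A$; here algebras are commutative, and $G$ need not be finitely generated over $A$. If $A$ is Cohen–Macaulay, $G=A$ will do. Let $\mathfrak m$ be the maximal ideal of $A$. Since $\mathbf y$ and $\mathfrak m$ have the same radical and $\mathbf y$ has $\dim A$ elements forming a $G$-regular sequence,
$$\mathrm H^i_{\mathfrak m}(G)=\mathrm H^i_{(\mathbf y)}(G)=0\quad\text{for }i\ne\dim A.\tag{7}$$
Also $G\ne\mathfrak mG$: otherwise $G=\mathfrak m^tG\subseteq\mathbf yG$ for $t\gg0$.

## Proof of Theorem 5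

Keep $g=\operatorname{ht}(\mathbf f)\le m$ and $D=\dim B=d-g$. If $m=g$, then $\mathbf f$ is a regular sequence. Suppose $m>g$; we derive a contradiction.

**Step 1: reduce to homology of finite length, as Lemma 8 requires.** Let $K$ be the Koszul complex over $Q$ on generators of $\mathfrak n$. Replace $M$ and $Y$ by $K\otimes_QM$ and $K\otimes_QY$. The first is perfect, being built from finitely many shifts of $M$, and is a summand of the second, which is a $B$-complex. The homology of $K\otimes_QM$ is finitely generated over $Q$ and killed by $\mathfrak n$, so it has finite length. It is nonzero: with $b=\inf\mathrm H(M)$, we have $\mathrm H_b(K\otimes_QM)=k\otimes_Q\mathrm H_b(M)\ne0$. So we may assume that $\mathrm H(M)$ has finite length. Put $N=\operatorname{RHom}_E(M,E)$.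

**Step 2: obtain a map that $N$ kills.** Lemma 7 applies with this $B$, and gives $N\otimes_E^{\mathsf L}\theta^\vee=0$. So $N\otimes_E^{\mathsf L}\rho=0$ in (6).

**Step 3: choose the test algebra.** Choose a prime $\mathfrak p$ of $B$ with $\dim B/\mathfrak p=D$. As $Q$ is complete, $B/\mathfrak p$ is a complete local domain; let $G$ be a big Cohen–Macaulay algebra over it. Then $G\ne\mathfrak nG$, and by (7) the complex $G\otimes_Q\check C$ has homology only in degree $-D=g-d$.

**Step 4: factor $\psi$ through $\rho$ by comparing degrees.** The complex $\Sigma^{m-d}B^\vee$ has homology only in degree $m-d$, and $m-d>g-d$. This is where $m>g$ is used. By (F3) with $a=g-d$,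
$$\operatorname{Hom}_{\mathsf D(E)}(\Sigma^{m-d}B^\vee,\ G\otimes_Q\check C)=0.$$
So the composite $\Sigma^{m-d}B^\vee\to E\otimes_Q\check C\xrightarrow{\psi}G\otimes_Q\check C$ is zero, and (6) gives $\psi=\psi'\rho$ for some $\psi'$.

**Step 5: conclude.** Hence $N\otimes^{\mathsf L}_E\psi=(N\otimes_E^{\mathsf L}\psi')(N\otimes_E^{\mathsf L}\rho)=0$. But $N\otimes^{\mathsf L}_E\psi$ is the map $N\otimes_Q\check C\to(N\otimes^{\mathsf L}_EG)\otimes_Q\check C$, which is nonzero by Lemma 8. This contradiction proves Theorem 5, and with it Theorem 1. $\square$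

## Linear sections of the cone and the bound $\dim\mathrm V_R(M)\ge\operatorname{cid}R$

Theorem 5 allows any list $\mathbf f$ and not only generators of $I$. This gives more. Put
$$\operatorname{cid}R:=n-\operatorname{ht}I=\mu(I)-\operatorname{edim}R+\dim R,$$
the second equality since $\operatorname{edim}R=d$ and $\dim R=d-\operatorname{ht}I$. It is $0$ iff $R$ is complete intersection.

**Lemma 9.** Let $f_1,\dots,f_n$ be minimal generators of $I$, $E''=K(f_1,\dots,f_m;Q)$ with $m\le n$, and $L=\{\chi_{m+1}=\dots=\chi_n=0\}$, the span of the classes of $f_1,\dots,f_m$. If $\mathrm H(M)\ne0$ is finitely generated, then $\operatorname{Ext}_{E''}(\widehat M,k)$ is a finitely generated $\mathcal S$-module with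
$$\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_{E''}(\widehat M,k)=\mathrm V_R(M)\cap L.$$
Hence $\widehat M$ is perfect over $E''$ if and only if $\mathrm V_R(M)\cap L=\{\mathbf 0\}$.

*Proof.* **Step 1: move to exterior algebras.** Let $F\to\widehat M$ be a semifree resolution over $E$. It is also semifree over $E''$, because $E$ is. With $N=k\otimes_QF$ and $\Lambda_j\subseteq\Lambda$ the exterior algebra on $e_1,\dots,e_j$, put $H_j=\operatorname{Ext}_{\Lambda_j}(N,k)$. As in (1), $H_n=\operatorname{Ext}_E(\widehat M,k)$ and $H_m=\operatorname{Ext}_{E''}(\widehat M,k)$. The algebra $\mathcal S=\operatorname{Ext}_\Lambda(k,k)$ acts on $H_j$ through restriction to $\operatorname{Ext}_{\Lambda_j}(k,k)$.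

**Step 2: a natural exact sequence that removes one variable.** For a dg $\Lambda_j$-module $X$ there is an exact sequence of dg $\Lambda_j$-modules, natural in $X$,
$$0\to\Sigma X\xrightarrow{\iota}\Lambda_j\otimes_{\Lambda_{j-1}}X\xrightarrow{\mu}X\to0,\qquad \mu(a\otimes x)=ax,\quad\iota(\Sigma x)=e_j\otimes x-1\otimes e_jx.$$
Indeed every element of the middle term is uniquely $1\otimes y+e_j\otimes x$, and $\mu$ kills it iff $y=-e_jx$; so $\iota$ maps bijectively onto $\ker\mu$. It is linear for the rule $a\,\Sigma x=(-1)^{|a|}\Sigma(ax)$. For $i<j$,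
$$e_i\,\iota(\Sigma x)=-e_j\otimes e_ix-1\otimes e_ie_jx=-e_j\otimes e_ix+1\otimes e_je_ix=-\iota(\Sigma e_ix),$$
and $e_j\,\iota(\Sigma x)=-e_j\otimes e_jx=-\iota(\Sigma e_jx)$. Finally $\partial\iota(\Sigma x)=-e_j\otimes\partial x+1\otimes e_j\partial x=-\iota(\Sigma\,\partial x)=\iota(\partial\Sigma x)$.

Since $\Lambda_j$ is free over $\Lambda_{j-1}$, this gives a natural triangle in $\mathsf D(\Lambda_j)$ with connecting morphism $z_X\colon X\to\Sigma^2X$, natural in $X$ and compatible with shifts up to sign. For $X=k$ the middle term is $k\oplus ke_j$ with $e_j\cdot1=e_j$ and $e_i\cdot1=0$ for $i<j$. So $z_k$ is, up to sign, the restriction of $\chi_j$.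

**Step 3: the connecting map is multiplication by $\chi_j$.** Apply $\operatorname{Ext}_{\Lambda_j}(-,k)$ to the triangle for $X=N$, using $\operatorname{Ext}_{\Lambda_j}(\Lambda_j\otimes_{\Lambda_{j-1}}N,k)=\operatorname{Ext}_{\Lambda_{j-1}}(N,k)=H_{j-1}$. For $\alpha\colon N\to\Sigma^ik$, naturality gives $\Sigma^2\alpha\circ z_N=z_{\Sigma^ik}\circ\alpha=\pm\chi_j\alpha$. So the long exact sequence breaks into short exact sequences of $\mathcal S$-modules, up to shifts:
$$0\to H_j/\chi_jH_j\to H_{j-1}\to(0:_{H_j}\chi_j)\to0.\tag{8}$$
All maps are $\mathcal S$-linear, being induced by maps in the first argument or by adjunction.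

**Step 4: supports.** $H_n$ is finitely generated by Lemma 2, so by (8) all $H_j$ are. For finitely generated $H_j$, the support of $H_j/\chi_jH_j$ is $\operatorname{Supp}H_j\cap\{\chi_j=0\}$, and the support of $0:_{H_j}\chi_j$ is contained in this set. So $\operatorname{Supp}H_{j-1}=\operatorname{Supp}H_j\cap\{\chi_j=0\}$, and descending from $j=n$ to $j=m+1$ gives the formula. For the last claim: $\widehat M\not\simeq0$, so $H_m\ne0$ by Lemma 4 and its support contains the origin. It is the origin alone iff $H_m$ is finite-dimensional, iff $\widehat M$ is perfect over $E''$ (Lemma 4). $\square$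

**Theorem 10.** Let $\mathrm H(M)\ne0$ be finitely generated.

1. If $L\subseteq I/\mathfrak nI$ is a linear subspace with $\mathrm V_R(M)\cap L=\{\mathbf 0\}$, then every lift to $I$ of every basis of $L$ is a $Q$-regular sequence.
2. $\dim\mathrm V_R(M)\ge\operatorname{cid}R$.

*Proof of (1).* Extend the lift $f_1,\dots,f_m$ to minimal generators of $I$. By Lemma 9, $\widehat M$ is a nonzero perfect dg module over $E''=K(f_1,\dots,f_m;Q)$. It is a complex over $Q/I$, hence over $Q/(f_1,\dots,f_m)=\mathrm H_0(E'')$, and $E''$ acts through this ring. Theorem 5 applies.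

*Proof of (2).* **Step 1: enlarge the residue field, so that general linear forms exist.** Let $Q_0=Q[t]_{\mathfrak nQ[t]}$ and $Q^*=\widehat{Q_0}$. The map $Q\to Q^*$ is flat and local, $\mathfrak nQ^*$ is the maximal ideal, and the residue field $k(t)$ is infinite. The closed fibre is a field, so $\dim Q^*/\mathfrak aQ^*=\dim Q/\mathfrak a$ for every proper ideal $\mathfrak a$. Hence $Q^*$ is regular of dimension $d$ and $\operatorname{ht}IQ^*=\operatorname{ht}I$; also $\mu(IQ^*)=n$. So $R^*=Q^*/IQ^*$ is a local ring with this minimal presentation, and $M^*=Q^*\otimes_Q\widehat M$ is an $R^*$-complex with nonzero finitely generated homology.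

With $F\to\widehat M$ semifree over $E$ with finitely many generators in each degree, generated in degrees bounded below, $Q^*\otimes_QF$ is a resolution of $M^*$ over $Q^*\otimes_QE$, and
$$\operatorname{Ext}_{Q^*\otimes_QE}(M^*,k(t))=k(t)\otimes_k\operatorname{Ext}_E(\widehat M,k)$$
compatibly with the operators $\chi_i$, because $\operatorname{Hom}_E(F,k)$ is finite-dimensional in each degree. The Hilbert series, and so the dimension of the support, is unchanged. Thus we may replace $R,M$ by $R^*,M^*$ and assume $k$ infinite.

**Step 2: cut.** Let $\mathrm V_R(M)$ be defined by the homogeneous ideal $J$ and $v=\dim\mathcal S/J$. If $v>0$, each minimal prime of $J$ of dimension $v$ differs from $(\chi_1,\dots,\chi_n)$, so it does not contain all linear forms. As $k$ is infinite, some linear form $\ell_1$ avoids these finitely many primes, and then $\dim\mathcal S/(J,\ell_1)=v-1$. Repeating, we get $\ell_1,\dots,\ell_v$ with $\dim\mathcal S/(J,\ell_1,\dots,\ell_v)=0$. They are linearly independent, since a dependent form would not lower the dimension. Their zero set $L\subseteq I/\mathfrak nI$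 has dimension $n-v$ and meets $\mathrm V_R(M)$ only in the origin. By (1), $I$ contains a regular sequence of length $n-v$, so $n-v\le\operatorname{ht}I$. $\square$

**Example.** *The bound in Theorem 10(2) is sharp for every value $c\ge1$ of $\operatorname{cid}R$.* Let $Q=k[[x,z_1,\dots,z_c]]$, $I=(x^2,xz_1,\dots,xz_c)$, $R=Q/I$. Then $n=c+1$, $\operatorname{ht}I=1$, $\operatorname{cid}R=c$. For $M=Q/(x^2,z_1,\dots,z_c)$, formula (2) gives that $\mathrm V_R(M)$ is the span of the classes of $xz_1,\dots,xz_c$, of dimension exactly $c$. One can also argue without (2): $M$ is perfect over $Q/(x^2)\simeq K(x^2;Q)$, so by Lemma 9 the cone $\mathrm V_R(M)$ meets the line spanned by the class of $x^2$ only in the origin. It is thus a proper closed subset, of dimension $\le n-1=c$, and Theorem 10 gives equality.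

## Unmixed rings: one dimension more

**Theorem 11.** Suppose $R$ is not complete intersection and $\widehat R$ is unmixed: $\dim\widehat R/\mathfrak q=\dim R$ for all $\mathfrak q\in\operatorname{Ass}\widehat R$. Then $\dim\mathrm V_R(M)\ge\operatorname{cid}R+1\ge2$ for every $M$ with $\mathrm H(M)\ne0$ finitely generated.

Cohen–Macaulay rings satisfy the unmixedness hypothesis, and so do complete local domains, where $\operatorname{Ass}\widehat R=\{0\}$.

Let $g=\operatorname{ht}I<n$ and $D=d-g$. By Theorem 10 only $\dim\mathrm V_R(M)=n-g$ must be excluded. In that case cutting produces a regular sequence of length $g$ over which $M$ is perfect. The degree comparison in the proof of Theorem 5 required more than $g$ elements, so it is now useless: both complexes in Step 4 there would sit in the same degree. Annihilators will replace degrees.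

*Proof.* Suppose $\dim\mathrm V_R(M)=n-g$. Let $Q_0,Q^*,R^*,M^*$ be as in the proof of Theorem 10.

**Step 1: find the regular sequence, inside $Q_0$.** Cutting as in that proof, we get a $g$-dimensional subspace $L$ of $k(t)\otimes_kI/\mathfrak nI$ that meets $\mathrm V_{R^*}(M^*)$ only in the origin. Since $IQ_0/\mathfrak nIQ_0=k(t)\otimes_kI/\mathfrak nI$, a basis of $L$ lifts to elements $\mathbf f''=f_1'',\dots,f_g''\in IQ_0$, part of a minimal generating set of $IQ_0$. By Lemma 9 and Theorem 10(1) over $Q^*$, $M^*$ is perfect over $K(\mathbf f'';Q^*)$ and $\mathbf f''$ is a regular sequence in $Q^*$. By faithful flatness it is one in $Q_0$.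

**Step 2: unmixedness gives a double annihilator formula over $Q_0$.** The associated primes of $Q[t]/IQ[t]$ are the extensions $\mathfrak qQ[t]$ of those of $Q/I$, and all lie in $\mathfrak nQ[t]$. So the associated primes of $Q_0/IQ_0$ are the $\mathfrak qQ_0$, and $\dim Q_0/\mathfrak qQ_0=\dim Q/\mathfrak q=D$. Let $P_0=Q_0/(\mathbf f'')$, Gorenstein of dimension $D$, and $\bar I_0=IP_0$. Since $n>g$, $\bar I_0\ne0$. We claim
$$\bar I_0=0:_{P_0}(0:_{P_0}\bar I_0).$$
Let $\mathfrak q\in\operatorname{Ass}(P_0/\bar I_0)$. As $P_0/\bar I_0=Q_0/IQ_0$, we have $\dim P_0/\mathfrak q=D$, so $\mathfrak q$ is a minimal prime of $P_0$ and $(P_0)_{\mathfrak q}$ is artinian Gorenstein. In such a ring every ideal is its own double annihilator. So the submodule $\bigl(0:(0:\bar I_0)\bigr)/\bar I_0$ of $P_0/\bar I_0$ vanishes at every associated prime of $P_0/\bar I_0$; a nonzero submodule would have an associated prime among these, so it is zero.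

**Step 3: pass to the completion.** We work with $Q_0$ above because unmixedness transfers directly to $Q_0/IQ_0$; the formula, unlike unmixedness, is then carried along by flatness. Let $P=\widehat{P_0}=Q^*/(\mathbf f'')$, $\bar I=IP\ne0$ and $\mathfrak b=0:_P\bar I$. Annihilators of finitely generated ideals commute with flat base change, so
$$\bar I=0:_P\mathfrak b.$$
The quasi-isomorphism $K(\mathbf f'';Q^*)\to P$ induces an equivalence of derived categories that matches perfect objects, so $M^*$ is perfect over $P$. It is a nonzero complex over $B=P/\bar I=R^*$. Tensoring with a Koszul complex as in Step 1 of the proof of Theorem 5, we may assume $\mathrm H(M^*)$ has finite length.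

**Step 4: apply Lemma 7 over $P$.** Take $E=P$ with ambient regular ring $Q^*$, and $U=\bar I$. Here $A^\vee=\operatorname{Hom}_P(A,E_P)$ for $P$-modules $A$, where $E_P=P^\vee$ is the injective hull of the residue field of $P$. With $N=\operatorname{RHom}_P(M^*,P)$, Lemma 7 says that $N\otimes^{\mathsf L}_P-$ kills the map $E_P\to\bar I^\vee$. This map is surjective with kernel $(P/\bar I)^\vee=0:_{E_P}\bar I$.

**Step 5: identify the kernel as $\mathfrak bE_P$.** As $E_P$ is faithful, $\operatorname{ann}_P(\mathfrak bE_P)=0:_P\mathfrak b=\bar I$. By Matlis duality over the complete ring $P$, every submodule $W\subseteq E_P$ equals $0:_{E_P}\operatorname{ann}_P(W)$. So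
$$\mathfrak bE_P=0:_{E_P}\bar I,\qquad \bar I^\vee\cong E_P/\mathfrak bE_P.$$

**Step 6: choose a test algebra killed by $\mathfrak b$.** Choose $\mathfrak p\in\operatorname{Ass}_P(\bar I)\subseteq\operatorname{Ass}P$. It is the annihilator of an element of $\bar I$, so $\mathfrak b\subseteq\mathfrak p$. As $P$ is Cohen–Macaulay, $\dim P/\mathfrak p=D$. Let $G$ be a big Cohen–Macaulay algebra over $P/\mathfrak p$, and let $\check C$ be the Čech complex over $Q^*$ on generators of $\mathfrak nQ^*$.

**Step 7: factor.** $P$ is Gorenstein of dimension $D$, so $P\otimes\check C\simeq\Sigma^{-D}\mathrm H^D_{\mathfrak n}(P)\cong\Sigma^{-D}E_P$. By (7), $G\otimes\check C\simeq\Sigma^{-D}\mathrm H^D_{\mathfrak n}(G)$. So $P\otimes\check C\to G\otimes\check C$ is $\Sigma^{-D}$ of a $P$-linear map $h\colon E_P\to\mathrm H^D_{\mathfrak n}(G)$. Since $\mathfrak bG=0$, $h$ kills $\mathfrak bE_P$, hence factors through $E_P\to E_P/\mathfrak bE_P\cong\bar I^\vee$. By Step 4, $N\otimes_P^{\mathsf L}(P\otimes\check C\to G\otimes\check C)=0$. Since $G\ne\mathfrak nG$, this contradicts Lemma 8 with $E=P$.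 $\square$

**Example.** *The bound in Theorem 11 is attained.* Let $Q=k[[x,y]]$, $R=Q/(x^2,xy,y^2)$, an artinian and hence unmixed ring with $n=3$, $\operatorname{ht}I=2$ and $\operatorname{cid}R+1=2$. By Example 3, $M=Q/(x^2,y)$ has $\mathrm V_R(M)$ a plane.

**Example.** *Unmixedness cannot be dropped.* In $R=k[[x,z_1,\dots,z_c]]/(x^2,xz_1,\dots,xz_c)$ with $c\ge1$, the element $x$ is nonzero and killed by the maximal ideal. So the maximal ideal is an associated prime, while $\dim R=c\ge1$, and $R$ is not unmixed. We saw above an $M$ with $\dim\mathrm V_R(M)=c=\operatorname{cid}R$. For $c=1$ this is the line spanned by the class of $xz$ in Example 3.
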